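\title{Weakly small division rings of positive characteristic are fields}

\begin{abstract}
A first-order structure is weakly small if it has only countably many complete $1$-types over each finite set of parameters. We prove that every weakly small division ring of positive characteristic is commutative. In any characteristic, a weakly small division ring is commutative if and only if the equation $xy-yx=1$ has no solution in it, so a non-commutative one has characteristic $0$ and contains the first Weyl algebra over $\mathbb{Q}$. The proof uses the Cantor--Bendixson rank on spaces of $1$-types to extract roots in definable subfields and to reduce to a division ring of finite dimension over its center; the Merkurjev--Suslin theorem then shows that the relevant Brauer group vanishes.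
\end{abstract}

\section{Introduction}

By Wedderburn's theorem, a finite division ring is commutative. Model theory offers weaker finiteness conditions, which bound not the number of elements but the number of kinds of elements that first-order formulas can tell apart. This paper shows that a very weak condition of this sort still forces commutativity in positive characteristic.

\subsection{Types and the question}

Throughout, $D$ is a division ring, possibly equipped with extra first-order structure. For $A\subseteq D$, a subset of $D^n$ is \emph{$A$-definable} if it is the solution set of a first-order formula with parameters from $A$, and \emph{definable} if it is $A$-definable for some finite $A\subseteq D$. A map is $A$-definable if its graph is. A \emph{complete $n$-type over $A$} is an ultrafilter on the Boolean algebra of $A$-definable subsets of $D^n$; equivalently, a maximal set of formulas over $A$ in $n$ free variables, any finitely many of which have a common solution in $D$. Every $d\in D$ has a $1$-type, made of the $A$-definable sets that contain $d$, but a type need not come from an element. We write $S_1(A)$ for the set of complete $1$-types over $A$.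

The ring $D$ is \emph{small} if for every $n$ there are only countably many complete $n$-types over $\emptyset$, and \emph{weakly small} if $S_1(A)$ is countable for every finite $A\subseteq D$. Small implies weakly small: for $A=\{a_1,\dots,a_n\}$, the map that sends $q\in S_1(A)$ to the $(n+1)$-type $\{\varphi(x,\bar y):\varphi(x,\bar a)\in q\}$ is injective.

Three examples, in the language of rings, indicate what to expect. A finite division ring is weakly small, and it is commutative. An algebraically closed field is weakly small: by quantifier elimination its definable subsets are finite or cofinite, so a $1$-type over $A$ either contains one of the countably many finite $A$-definable sets or is the unique type that contains all the cofinite ones. The ring $\mathbb{H}$ of Hamilton quaternions is not weakly small: its center $\mathbb{R}$ is $\emptyset$-definable, so are the order of $\mathbb{R}$ (the non-negative reals are the squares) and each rational number, and hence distinct reals have distinct types over $\emptyset$. One guesses that few types leave no room for non-commutativity. Indeed, every superstable division ring is a field (Cherlin--Shelah), and every small division ring of positive characteristic is a field.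 The following question comes from \cite{Milliet}.

\medskip
\noindent\textbf{Question.} \emph{Is every weakly small division ring of positive characteristic a field?}
\medskip

Smallness depends only on the complete theory of $D$ and concerns all powers $D^n$. Weak smallness refers to parameters from $D$ itself and to one variable. It gives no license to pass to an elementary extension, and it gives direct information about subsets of $D$ only, not of $D^n$. These two restrictions shape the whole proof.

\subsection{Results}

For an $A$-definable $X\subseteq D$ let $[X]\subseteq S_1(A)$ be the set of types that contain $X$. The sets $[X]$ form a basis of clopen sets for a compact Hausdorff topology on $S_1(A)$, the Stone topology. The only model-theoretic hypothesis that we use is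
\begin{itemize}
\item[(S)] for every finite $A\subseteq D$ the space $S_1(A)$ is \emph{scattered}: every non-empty subspace has an isolated point.
\end{itemize}
Weak smallness implies (S). Indeed, if a non-empty subspace of $S_1(A)$ has no isolated point, then neither has its closure, and a non-empty compact Hausdorff space without isolated points is uncountable by the Baire category theorem.

\begin{theorem}\label{thm:main}
Every weakly small division ring of positive characteristic is a field.
\end{theorem}

This follows from a statement valid in every characteristic. Recall that the first Weyl algebra $A_1(\mathbb{Q})$ is the $\mathbb{Q}$-algebra with generators $X,Y$ and the single relation $XY-YX=1$.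

\begin{theorem}\label{thm:weyl}
Let $D$ satisfy \textup{(S)}. Then $D$ is commutative if and only if $xy-yx=1$ has no solution in $D$. In positive characteristic this equation never has a solution. Hence a non-commutative weakly small division ring has characteristic $0$ and contains the first Weyl algebra $A_1(\mathbb{Q})$.
\end{theorem}

We do not settle whether the remaining case, characteristic $0$ with $xy-yx=1$ solvable, can occur. Two further results describe the subrings of $D$.

\begin{theorem}\label{thm:findim}
Let $D$ satisfy \textup{(S)}, in any characteristic. Every division subring $\Gamma\subseteq D$, definable or not, that is finite dimensional over its center is commutative.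
\end{theorem}

\begin{theorem}\label{thm:fields}
Let $D$ satisfy \textup{(S)}. Let $K$ be a definable commutative subfield of $D$ which has characteristic $0$ or contains an element transcendental over $\mathbb{F}_p$. Then $K$ is perfect, $K^*$ is divisible, $K$ contains primitive $n$-th roots of unity for all $n$ prime to $\operatorname{char}K$, the map $x\mapsto x^p-x$ is onto in characteristic $p$, and $\operatorname{Br}(K)=0$.
\end{theorem}

\subsection{Plan of the proof}

Section~\ref{sec:rank} turns (S) into two counting tools. Section~\ref{sec:roots} shows the basic mechanism on two small cases: a root extracted in the center of a centralizer forces elements to commute. Section~\ref{sec:fields} extracts all roots in definable subfields and proves Theorem~\ref{thm:fields}, and Section~\ref{sec:findim} uses this to exclude finite-dimensional non-commutative subrings. Section~\ref{sec:reduction} shows that, when $xy-yx=1$ has no solution, the definable closure of a finite set is finite dimensional over its center. Section~\ref{sec:proofs} assembles the proofs.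

We write $C_R(X)$ for the centralizer of $X$ in a ring $R$ and $Z(R)$ for the center of $R$. A field is always commutative.

\section{Rank and degree of definable sets}\label{sec:rank}

From now on $D$ satisfies (S), except where we say otherwise, and $A$ denotes a finite subset of $D$.

The \emph{definable closure} $\operatorname{dcl}(A)$ is the set of $d\in D$ such that $\{d\}$ is $A$-definable. It is a division subring of $D$, because sums, products and inverses are given by formulas. A set defined with parameters from $\operatorname{dcl}(A)$ is $A$-definable: replace each parameter by a quantified variable subject to the formula that defines it.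

The \emph{Cantor--Bendixson derivatives} of a space $Y$ are the closed subspaces $Y^{(\beta)}$, indexed by ordinals, defined as follows: $Y^{(0)}=Y$; $Y^{(\beta+1)}$ is $Y^{(\beta)}$ with its isolated points removed; and $Y^{(\lambda)}=\bigcap_{\beta<\lambda}Y^{(\beta)}$ for limit $\lambda$. If $U\subseteq Y$ is open, then $U^{(\beta)}=U\cap Y^{(\beta)}$, since a point of $U\cap Y^{(\beta)}$ is isolated in this set exactly when it is isolated in $Y^{(\beta)}$.

Let $X\subseteq D$ be non-empty and $A$-definable. By (S) the derivatives of $[X]$ decrease strictly until they are empty. By compactness the first empty one does not occur at a limit ordinal. So there is a largest $\beta$ with $[X]^{(\beta)}\neq\emptyset$, the \emph{rank} $\operatorname{rk}_A(X)$. For this $\beta$ the space $[X]^{(\beta)}$ is compact and discrete, hence finite; its size is the \emph{degree} $\deg_A(X)\ge 1$. Rank plays the role of a dimension and degree counts the pieces of top dimension. In an algebraically closed field $K$, the types that contain a finite set are isolated and there are infinitely many of them, so finite sets have rank $0$, while $\operatorname{rk}_A(K)=1$ and $\deg_A(K)=1$.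

\begin{remark}
If the language is countable, (S) is equivalent to weak smallness: each $q\in S_1(A)$ is isolated in some derivative, so it is the only point of the last non-empty derivative of some $[X]$, and there are countably many sets $X$.
\end{remark}

Let $f\colon X\to Y$ be an $A$-definable map between $A$-definable subsets of $D$. For $q\in[X]$ let $f_*q\in[Y]$ be the type made of the $A$-definable sets $Z$ with $f^{-1}(Z)\in q$. Then $(fg)_*=f_*g_*$, and if $f$ is a bijection, then $f_*q$ contains $f(X')$ exactly when $q$ contains $X'$, for $X'\subseteq X$.

\begin{lemma}\label{lem:rank}
All sets below are non-empty $A$-definable subsets of $D$.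
\begin{enumerate}
\item[(a)] If $X\subseteq Y$, then $\operatorname{rk}_A(X)\le\operatorname{rk}_A(Y)$. If $X_1,\dots,X_r\subseteq Y$ are pairwise disjoint and have the same rank as $Y$, then $\sum_i\deg_A(X_i)\le\deg_A(Y)$.
\item[(b)] If $f\colon X\to Y$ is an $A$-definable surjection with fibers of size at most $n$, then $f_*$ is onto with fibers of size at most $n$, and $f_*^{-1}([Y]^{(\beta)})=[X]^{(\beta)}$ for all $\beta$. Hence $\operatorname{rk}_A(X)=\operatorname{rk}_A(Y)$ and $\deg_A(Y)\le\deg_A(X)\le n\deg_A(Y)$.
\end{enumerate}
In particular, an $A$-definable bijection preserves rank and degree.
\end{lemma}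

\begin{proof}
Part (a) holds because $[X]^{(\beta)}=[X]\cap S_1(A)^{(\beta)}$ and disjoint sets $X_i$ give disjoint sets $[X_i]$.

For (b), the map $f_*$ is continuous since $f_*^{-1}([Z])=[f^{-1}(Z)]$. We claim that $f_*([X'])=[f(X')]$ for $A$-definable $X'\subseteq X$. The inclusion $\subseteq$ holds since $X'\subseteq f^{-1}(f(X'))$. Conversely, let $q$ contain $f(X')$. Each $Z\in q$ meets $f(X')$, so the sets $X'\cap f^{-1}(Z)$, $Z\in q$, are non-empty and closed under finite intersections. They lie in some ultrafilter $q'\in[X']$, and $f_*q'\supseteq q$ gives $f_*q'=q$. Thus $f_*$ is open and onto.

Suppose that $n+1$ distinct types lie over $q$. Separate them by pairwise disjoint $A$-definable sets $X_0,\dots,X_n\subseteq X$. Each $f(X_i)$ belongs to $q$, so some element lies in all $f(X_i)$; it has $n+1$ preimages under $f$, a contradiction.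

We prove $f_*^{-1}([Y]^{(\beta)})=[X]^{(\beta)}$ by induction on $\beta$. Preimages commute with intersections, which settles limit stages. Assume the equality for $\beta$. Since $[X]^{(\beta)}$ is the full preimage of $[Y]^{(\beta)}$, the restriction $[X]^{(\beta)}\to[Y]^{(\beta)}$ of $f_*$ is again continuous, open and onto, with finite fibers. By openness, the image of an isolated point is isolated. By continuity, the fiber over an isolated point is open; being finite and Hausdorff, it consists of isolated points. So a point is isolated exactly when its image is, which is the equality for $\beta+1$.
\end{proof}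

In a finite group, an endomorphism with kernel of size $n$ has image of index $n$. The first tool recovers one inequality. A \emph{definable group} is a definable set $G\subseteq D$ with a group law whose graph is definable.

\begin{lemma}\label{lem:index}
Let $G\subseteq D$ be a definable group and $f\colon G\to G$ a definable endomorphism whose kernel is finite, of size $n$. Then $[G:f(G)]\le n$. In particular, if $f$ is injective, then it is surjective.
\end{lemma}

\begin{proof}
Suppose that $g_0,\dots,g_n$ lie in distinct left cosets of $f(G)$. Choose a finite $A$ that contains the $g_i$ and parameters for $G$, its law and $f$. By Lemma~\ref{lem:rank}(b), $f(G)$ and $G$ have the same rank and $\deg_A(G)\le n\deg_A(f(G))$. The cosets $g_if(G)$ are disjoint and in $A$-definable bijection with $f(G)$, so Lemma~\ref{lem:rank}(a) gives $(n+1)\deg_A(f(G))\le\deg_A(G)$. The two inequalities contradict $\deg_A(f(G))\ge1$.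
\end{proof}

For instance, $\mathbb{F}_p(t)$ is not weakly small, since its Frobenius map is injective and not onto.

The second tool is a descending chain condition. In the last proof finitely many coset representatives were needed, and we added them to $A$. An infinite descending chain of subgroups would need infinitely many, and the rank depends on $A$. So we fix $A$ and use only the representatives that lie in $\operatorname{dcl}(A)$; the chain condition then holds for the traces of the subgroups on $\operatorname{dcl}(A)$.

\begin{lemma}\label{lem:chain}
Let $\Gamma=\operatorname{dcl}(A)$ and let $(H_i)_{i\in I}$ be a family of $A$-definable subgroups of $(D,+)$. Then there is a finite $I_0\subseteq I$ with $\Gamma\cap\bigcap_{i\in I_0}H_i=\Gamma\cap\bigcap_{i\in I}H_i$.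
\end{lemma}

\begin{proof}
Suppose not. Put $G_0=D$. If $G_j$ is a finite intersection of groups $H_i$, there are $g_j\in\Gamma\cap G_j$ and $i\in I$ with $g_j\notin H_i$; put $G_{j+1}=G_j\cap H_i$. Then $G_{j+1}$ and $g_j+G_{j+1}$ are disjoint $A$-definable subsets of $G_j$, and they have the same rank and degree because translation by $g_j\in\operatorname{dcl}(A)$ is $A$-definable. By Lemma~\ref{lem:rank}(a), either $\operatorname{rk}_A(G_{j+1})<\operatorname{rk}_A(G_j)$, or the ranks agree and $2\deg_A(G_{j+1})\le\deg_A(G_j)$. So the pairs $(\operatorname{rk}_A(G_j),\deg_A(G_j))$ decrease strictly in the lexicographic order, which is a well-order. This is impossible.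
\end{proof}

\section{Roots in the center of a centralizer}\label{sec:roots}

To use Lemma~\ref{lem:index} for power maps we need commutative definable subfields, placed so that membership in them says something about commutation in $D$. For a finite set $F\subseteq D$ of pairwise commuting elements put
\[
K_F=Z(C_D(F)).
\]

\begin{lemma}\label{lem:KF}
Let $F\subseteq F'$ be finite sets of pairwise commuting elements of $D$. Then $K_F$ is a definable subfield of $D$, every element that commutes with $F$ commutes with $K_F$, and $F\subseteq K_F\subseteq K_{F'}$.
\end{lemma}

\begin{proof}
The centralizer $C_D(F)$ is an $F$-definable division subring, so its center is an $F$-definable field. The second claim is the definition of the center. Since $F$ is commutative, $F\subseteq C_D(F)$, and $F$ commutes with $C_D(F)$; so $F\subseteq K_F$. Let $z\in K_F$. As $F'\subseteq C_D(F)$, the element $z$ commutes with $F'$, that is, $z\in C_D(F')$. It also commutes with $C_D(F')\subseteq C_D(F)$. So $z\in K_{F'}$.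
\end{proof}

The mechanism is this. A power $a^m$ may commute with more elements than $a$ does. If $a^m$ has an $m$-th root in the field $K_{\{a^m\}}$, one can hope to identify $a$ itself with such a root, and then everything that commutes with $a^m$ commutes with $a$. For $m=p=\operatorname{char}D$, Lemma~\ref{lem:index} is all we need. In any ring, $xa-ax=1$ implies
\begin{equation}\label{eq:comm}
xa^m-a^mx=ma^{m-1}\qquad(m\ge1),
\end{equation}
by induction: $xa^{m+1}=(a^mx+ma^{m-1})a=a^m(ax+1)+ma^m=a^{m+1}x+(m+1)a^m$.

\begin{proposition}\label{prop:charp}
If $\operatorname{char}D=p>0$, then $xa-ax=1$ has no solution in $D$.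
\end{proposition}

\begin{proof}
Suppose that $xa-ax=1$. By \eqref{eq:comm} with $m=p$, the element $x$ commutes with $a^p$. Let $K=K_{\{a^p\}}$. The Frobenius map is an injective definable endomorphism of $(K,+)$, so it is onto by Lemma~\ref{lem:index}, and $a^p=c^p$ with $c\in K$. Since $a$ commutes with $a^p$, it commutes with $c$. Hence $(a-c)^p=a^p-c^p=0$, and $a=c\in K$ because $D$ has no zero divisors. Since $x$ commutes with $a^p$, it commutes with $K$, hence with $a$. This gives $1=0$.
\end{proof}

\begin{example}\label{ex:quaternion}
Let $\operatorname{char}D=0$. We show, granting Theorem~\ref{thm:fields}, that no $i,j\in D^*$ satisfy $ij=-ji$; this is the case of quaternion algebras in Theorem~\ref{thm:findim}. Put $a=i^2$. Both $i$ and $j$ commute with $a$, hence with $K=K_{\{a\}}$. Since $K^*$ is divisible, $a=c^2$ with $c\in K$. Then $(i-c)(i+c)=i^2-c^2=0$, so $i=\pm c\in K$, and $j$ commutes with $i$. This gives $2ij=0$, which is absurd.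
\end{example}

Here Lemma~\ref{lem:index} alone is not enough. Squaring has kernel $\{\pm1\}$, so the lemma only bounds the index of the squares by $2$. In $\mathbb{H}$ we have $a=-1$ and $K=\mathbb{R}$; the index is exactly $2$, and $a$ lies in the wrong coset. We must therefore show that definable fields have no proper definable subgroups of finite index.

\section{Definable subfields}\label{sec:fields}

In Sections~\ref{sub:generic} and \ref{sub:roots}, $K$ is a definable subfield of $D$ such that either $\operatorname{char}K=0$, or $\operatorname{char}K=p$ and $K$ contains an element $t$ transcendental over $\mathbb{F}_p$.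

\subsection{Generic types}\label{sub:generic}

Call a finite $A\subseteq D$ \emph{admissible} if $K$ is $A$-definable and, in characteristic $p$, $t\in A$. Every finite set is contained in an admissible one. For admissible $A$, the field $K_0=K\cap\operatorname{dcl}(A)$ is infinite, as it contains $\mathbb{Q}$ or $\mathbb{F}_p(t)$; this is the only use of the hypothesis on $K$. The \emph{generic types} of $K$ over $A$ are the elements of the finite set $\mathcal{G}=[K]^{(\alpha)}$, where $\alpha=\operatorname{rk}_A(K)$. By Lemma~\ref{lem:rank}(b), every $A$-definable bijection of $K$ permutes $\mathcal{G}$. An infinite field acting on a finite set has little freedom.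

\begin{lemma}\label{lem:generic}
Let $A$ be admissible, $q\in\mathcal{G}$ and $b\in K_0$. If $q$ contains $X\subseteq K$, then $q$ contains $X+b$.
\end{lemma}

\begin{proof}
For $b\in K_0$ and $c\in K_0^*$ the bijections $\tau_b(x)=x+b$ and $\mu_c(x)=cx$ of $K$ are $A$-definable, so they permute $\mathcal{G}$. The map $b\mapsto(\tau_b)_*$ is an action of $(K_0,+)$ on the finite set $\mathcal{G}$. Its kernel $P$ has finite index in the infinite group $K_0$, so $P\neq0$. Since $\mu_c\tau_b\mu_c^{-1}(x)=c(c^{-1}x+b)=\tau_{cb}(x)$, the group $P$ is stable under multiplication by $K_0^*$. A non-zero ideal of a field is the whole field, so $P=K_0$ and $(\tau_b)_*q=q$.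
\end{proof}

\begin{proposition}\label{prop:connected}
Every definable subgroup of finite index in $(K,+)$ equals $K$, and every definable subgroup of finite index in $K^*$ equals $K^*$.
\end{proposition}

\begin{proof}
Let $N\le(K,+)$ be definable of finite index, and let $b\in K$. Choose an admissible $A$ that contains $b$, parameters for $N$ and representatives of all cosets of $N$. The finitely many cosets are $A$-definable and cover $K$, so a generic type $q$ contains one of them, say $e+N$. By Lemma~\ref{lem:generic} it contains $e+b+N$. Two members of an ultrafilter meet, so these cosets are equal and $b\in N$.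

Let $H\le K^*$ be definable of finite index, and suppose that $H\neq K^*$. Lemma~\ref{lem:generic} concerns translations, so we need an identity that links addition to multiplication; we use $x+1=x(x^{-1}+1)$. Choose an admissible $A$ that contains parameters for $H$ and representatives of all cosets of $H$, among them some $e\notin H$. The elements of $K_0$ have distinct types, so $[K]$ is infinite; being compact, it has a non-isolated point, and $\alpha\ge1$. Thus the isolated type of $0$ is not generic, and a generic type contains a coset $e_0H$ with $e_0\in A$. Applying multiplication by $ee_0^{-1}\in K_0^*$, we get $q\in\mathcal{G}$ with $eH\in q$. By Lemma~\ref{lem:generic} with $b=-1$, the type $q$ contains $\{x:x+1\in eH\}$. Let $\iota$ be the $A$-definable bijection of $K$ with $\iota(0)=0$ and $\iota(x)=x^{-1}$ for $x\neq0$. Then $\iota_*q$ is generic and contains $\iota(eH)=e^{-1}H$, hence it contains $\{y:y+1\in e^{-1}H\}$. So $q$ contains $\{x:\iota(x)+1\in e^{-1}H\}$. Three members of $q$ have a common point: there is $x\in K^*$ with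
\[
x\in eH,\qquad x+1\in eH,\qquad x^{-1}+1\in e^{-1}H .
\]
The first and third conditions give $x+1=x(x^{-1}+1)\in H$. With the second, $eH=H$, contrary to $e\notin H$.
\end{proof}

In $\mathbb{R}$, with $H$ the positive reals and $e=-1$, the first two conditions describe $x<-1$, and the first and third describe $-1<x<0$. Under (S), a generic type would have to contain both sets.

\subsection{Roots}\label{sub:roots}

We recall two facts on a cyclic Galois extension $L/K$ of prime degree $\ell$. If $\ell\neq\operatorname{char}K$ and $K$ contains a primitive $\ell$-th root of unity, then $L=K(\theta)$ with $\theta^\ell\in K^*$ (Kummer theory). If $\ell=p=\operatorname{char}K$, then $L=K(\theta)$ with $\theta^p-\theta\in K$ (Artin--Schreier theory).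

\begin{proposition}\label{prop:roots}
The group $K^*$ is divisible. In characteristic $p$, the field $K$ is perfect and $x\mapsto x^p-x$ is onto. The field $K$ contains a primitive $n$-th root of unity for each $n$ prime to $\operatorname{char}K$.
\end{proposition}

\begin{proof}
For $n\ge1$, the map $x\mapsto x^n$ is a definable endomorphism of $K^*$ whose kernel has at most $n$ elements. Its image is definable, has finite index by Lemma~\ref{lem:index}, and so equals $K^*$ by Proposition~\ref{prop:connected}. For $n=p$ this says that $K$ is perfect. The additive map $x\mapsto x^p-x$ has kernel $\mathbb{F}_p$, so its image has finite index in $(K,+)$ and equals $K$ by the same two results.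

Next we show, by induction on the prime $\ell\neq\operatorname{char}K$, that a primitive $\ell$-th root of unity $\zeta_\ell$ lies in $K$. The Galois group of $K(\zeta_\ell)/K$ embeds in the cyclic group $(\mathbb{Z}/\ell)^*$ of order $\ell-1$. If it is not trivial, it has a subgroup of prime index $\ell'<\ell$, whose fixed field $L$ is cyclic of degree $\ell'$ over $K$. If $\ell'=p=\operatorname{char}K$, write $L=K(\theta)$ with $\theta^p-\theta=c^p-c$, $c\in K$; then $(\theta-c)^p=\theta-c$, so $\theta-c\in\mathbb{F}_p$ and $L=K$. Otherwise $\zeta_{\ell'}\in K$ by induction; write $L=K(\theta)$ with $\theta^{\ell'}=c^{\ell'}$, $c\in K^*$; then $\theta/c$ is a power of $\zeta_{\ell'}$ and $L=K$. Both cases are absurd, so $\zeta_\ell\in K$.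

If $\zeta\in K$ has order $\ell^r$ with $r\ge1$, then any $\eta\in K$ with $\eta^\ell=\zeta$ has order $\ell^{r+1}$. Finally, a product of elements of pairwise coprime orders has the product of these orders as its order.
\end{proof}

\begin{remark}
Proposition~\ref{prop:roots} fails for finite fields: on $\mathbb{F}_q$ the map $x\mapsto x^p-x$ is not injective, hence not onto. That $K$ is infinite would not be enough for the argument: in an algebraic closure of $\mathbb{F}_p$, in the language of rings, $\operatorname{dcl}(A)$ is fixed by all automorphisms over $A$, so it is the finite field $\mathbb{F}_p(A)$.
\end{remark}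

\subsection{The Brauer group}

Let $E$ be a field. A \emph{central simple} $E$-algebra is a finite-dimensional simple $E$-algebra with center $E$. It is isomorphic to $M_r(\Delta)$ for a unique division algebra $\Delta$ with center $E$. Two such algebras are equivalent if they have the same $\Delta$. The classes form, under $\otimes_E$, the \emph{Brauer group} $\operatorname{Br}(E)$, whose zero is the class of the matrix algebras $M_r(E)$. It is an abelian torsion group, isomorphic to $H^2(\operatorname{Gal}(E_s/E),E_s^*)$ with $E_s$ a separable closure of $E$. We write $\operatorname{Br}(E)[m]$ for its $m$-torsion. If $B$ is central simple over $k$ and $E\supseteq k$ is a field, then $B\otimes_kE$ is central simple over $E$, of dimension $[B:k]$.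

A field without proper algebraic extensions has trivial Brauer group, but we cannot prove that much about $K$. A finite extension of $K$ is naturally a definable structure on some $K^n$, and (S) provides a rank only for subsets of $D$. What we know concerns equations in one variable over $K$ itself. It excludes cyclic extensions of prime degree, as in the last proof, and it does not address other extensions. We need a description of $\operatorname{Br}(K)$ in terms of elements of $K$ alone.

Let $m$ be invertible in $E$ and let $\omega\in E$ be a primitive $m$-th root of unity. For $a,b\in E^*$ the \emph{symbol algebra} $(a,b)_\omega$ is the central simple $E$-algebra of dimension $m^2$ with generators $u,v$ and relations $u^m=a$, $v^m=b$, $uv=\omega vu$. For $m=2$ these are the quaternion algebras of Example~\ref{ex:quaternion}. The Merkurjev--Suslin theorem \cite{MS} implies that $\operatorname{Br}(E)[m]$ is generated by the classes of the algebras $(a,b)_\omega$, $a,b\in E^*$.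

\begin{lemma}\label{lem:brauer}
Let $E$ be a field such that $E^*$ is divisible and $E$ contains primitive $n$-th roots of unity for all $n$ prime to $\operatorname{char}E$. Then $\operatorname{Br}(E)=0$.
\end{lemma}

\begin{proof}
As $\operatorname{Br}(E)$ is torsion, it suffices to show that $\operatorname{Br}(E)[m]=0$ for every prime $m$.

Let $m\neq\operatorname{char}E$. We show that each $(a,b)_\omega$ is a matrix algebra. Write $a=c^m$ with $c\in E^*$. On $E^m$, with basis $e_0,\dots,e_{m-1}$, define $U e_r=c\,\omega^re_r$ for all $r$, $Ve_r=e_{r+1}$ for $r<m-1$, and $Ve_{m-1}=be_0$. Then $U^m=c^m=a$ and $V^m=b$. For $r<m-1$ we have $UVe_r=c\,\omega^{r+1}e_{r+1}=\omega VUe_r$, and $UVe_{m-1}=cbe_0=\omega VUe_{m-1}$ because $\omega\cdot\omega^{m-1}=1$. So $u\mapsto U$, $v\mapsto V$ defines a homomorphism $(a,b)_\omega\to M_m(E)$. It is injective since $(a,b)_\omega$ is simple, and onto since both sides have dimension $m^2$. By the Merkurjev--Suslin theorem, $\operatorname{Br}(E)[m]=0$.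

Let $m=p=\operatorname{char}E$. Divisibility by $p$ means that $E$ is perfect, so $E_s$ is algebraically closed and $x\mapsto x^p$ is an automorphism of the Galois module $E_s^*$. The map that it induces on $H^2(\operatorname{Gal}(E_s/E),E_s^*)$ is multiplication by $p$, which is therefore bijective. Hence $\operatorname{Br}(E)[p]=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fields}]
Proposition~\ref{prop:roots} gives all claims but the last (fields of characteristic $0$ are perfect), and it shows that Lemma~\ref{lem:brauer} applies to $K$.
\end{proof}

\section{Subrings of finite dimension over their center}\label{sec:findim}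

Let $\Gamma\subseteq D$ be a division subring of finite dimension over its center $k$. If $\operatorname{Br}(k)$ were zero, $\Gamma$ would be a matrix algebra over $k$ without zero divisors, hence equal to $k$. But $k$ need not be definable, so Theorem~\ref{thm:fields} does not apply to it. We replace $k$ by a larger field $E$, built from the definable fields $K_F$. Extending scalars to a larger field can create zero divisors in general; here it cannot, because $E$ lies in $D$ and centralizes $\Gamma$.

\begin{proposition}\label{prop:findim}
Let $\Gamma\subseteq D$ be a division subring of finite dimension over its center $k$. If $\operatorname{char}D=p>0$, assume that $k$ contains an element transcendental over $\mathbb{F}_p$. Then $\Gamma$ is commutative.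
\end{proposition}

\begin{proof}
Let $s=1$ if $\operatorname{char}D=0$, and otherwise let $s\in k$ be transcendental over $\mathbb{F}_p$. Let $F$ range over the finite subsets of $k$ that contain $s$. By Lemma~\ref{lem:KF}, the fields $K_F$ are definable, contain $F$, and form a directed family. So $E=\bigcup_FK_F$ is a subfield of $D$ that contains $k$. Each $K_F$ contains $s$, so Proposition~\ref{prop:roots} applies to it: $K_F^*$ is divisible and $K_F$ contains primitive roots of unity of all orders prime to the characteristic. Both properties pass to the union, and $\operatorname{Br}(E)=0$ by Lemma~\ref{lem:brauer}.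

Every element of $\Gamma$ commutes with $F\subseteq k$, hence with $K_F$; so $E$ centralizes $\Gamma$. Therefore the $k$-bilinear map $(b,e)\mapsto be$ induces a unital ring homomorphism $\Gamma\otimes_kE\to D$. The ring $\Gamma\otimes_kE$ is central simple over $E$, so the homomorphism is injective. Since $\operatorname{Br}(E)=0$, we have $\Gamma\otimes_kE\cong M_n(E)$ with $n^2=[\Gamma:k]$. As $D$ has no zero divisors, $n=1$ and $\Gamma=k$.
\end{proof}

\section{Reduction to finite dimension}\label{sec:reduction}

To apply Proposition~\ref{prop:findim} we need a non-commutative subring of finite dimension. The chain condition of Lemma~\ref{lem:chain} holds only on $\Gamma=\operatorname{dcl}(A)$, so this is the subring to study. The goal of this section is the following.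

\begin{proposition}\label{prop:dcl}
Assume that $xy-yx=1$ has no solution in $D$. Then for every finite $A\subseteq D$ the division ring $\Gamma=\operatorname{dcl}(A)$ is finite dimensional over its center.
\end{proposition}

We go down from $\Gamma$ to a maximal subfield $M$ through finitely many centralizers, show that each step has finite dimension, and then bound $M$ over the center. The assumption on the equation enters through one lemma, which says that the map $x\mapsto ax-xa$ splits the ring into kernel and image.

\begin{lemma}\label{lem:split}
Assume that $xy-yx=1$ has no solution in $D$. Let $\Delta\subseteq D$ be a definable division subring, $a\in\Delta$, and $W=\{ax-xa:x\in\Delta\}$. Then $\Delta=C_\Delta(a)\oplus W$ as additive groups, and $Wc\subseteq W$ for all $c\in C_\Delta(a)$.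
\end{lemma}

\begin{proof}
Let $f(x)=ax-xa$, an additive map $\Delta\to\Delta$ with kernel $C_\Delta(a)$ and image $W$. Suppose that $y=f(x)\neq0$ commutes with $a$. Then $z=y^{-1}x$ satisfies $az-za=y^{-1}(ax-xa)=1$, contrary to the assumption. So $C_\Delta(a)\cap W=0$, and $f$ restricts to an injective definable endomorphism of the definable group $W$. By Lemma~\ref{lem:index} the restriction is onto: for each $x\in\Delta$ there is $w\in W$ with $f(x)=f(w)$, that is, $x-w\in C_\Delta(a)$. Finally $(ax-xa)c=a(xc)-(xc)a$ when $ca=ac$.
\end{proof}

For division rings $C\subseteq\Lambda$ we write $\dim\Lambda_C$ for the dimension of $\Lambda$ as a right vector space over $C$. The lemma says that $W$ is a hyperplane, not containing $1$, of the right $C_\Delta(a)$-space $\Delta$. Its left translates $bW$ are hyperplanes too, and if $n$ hyperplanes intersect in $0$, then the dimension is at most $n$.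

\begin{example}\label{ex:H}
The algebra is visible in $\mathbb{H}$, although (S) fails there. Let $a=i$ and $\mathbb{C}=\mathbb{R}+\mathbb{R}i=C_{\mathbb{H}}(i)$. Then $f(j)=2ij$ and $f(ij)=-2j$, so $W=\mathbb{R}j+\mathbb{R}ij=j\mathbb{C}$ and $\mathbb{H}=\mathbb{C}\oplus W$. Since $jW=\mathbb{C}$, we have $W\cap jW=0$. Two translates suffice, and $\dim\mathbb{H}_{\mathbb{C}}=2$.
\end{example}

In general the intersection of all translates is a left ideal, hence zero, and Lemma~\ref{lem:chain} reduces it to finitely many translates.

\begin{lemma}\label{lem:centralizer}
Assume that $xy-yx=1$ has no solution in $D$. Let $\Gamma=\operatorname{dcl}(A)$, let $\Delta\subseteq D$ be an $A$-definable division subring, and put $\Lambda=\Delta\cap\Gamma$. For every $a\in\Lambda$, the dimension of $\Lambda$ as a right vector space over $C=C_\Lambda(a)$ is finite.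
\end{lemma}

\begin{proof}
Let $W$ be as in Lemma~\ref{lem:split}; it is $A$-definable since $a\in\operatorname{dcl}(A)$. Put $V=W\cap\Gamma$. For $x\in\Lambda$ write $x=c+w$ with $c\in C_\Delta(a)$ and $w\in W$. The element $c$ is the only element of $C_\Delta(a)$ with $x-c\in W$, so $c\in\operatorname{dcl}(A)$, and then $w\in\operatorname{dcl}(A)$. Hence $\Lambda=C\oplus V$. Moreover $VC\subseteq W\cap\Gamma=V$, so $V$ is a right $C$-subspace of $\Lambda$ of codimension $1$. For $b\in\Lambda^*$, left multiplication by $b$ is a right $C$-linear automorphism of $\Lambda$, so $bV=bW\cap\Gamma$ also has codimension $1$.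

The sets $bW$, $b\in\Lambda^*$, are $A$-definable subgroups of $(D,+)$. By Lemma~\ref{lem:chain} there are $b_1,\dots,b_n\in\Lambda^*$, $n\ge1$, with
\[
I:=\bigcap_{b\in\Lambda^*}bV=\bigcap_{i=1}^nb_iV .
\]
For $c\in\Lambda^*$, left multiplication by $c$ permutes the subspaces $bV$, so $cI=I$; thus $I$ is a left ideal of $\Lambda$. Since $1\in C$, we have $1\notin V\supseteq I$. A proper left ideal of a division ring is zero, so $I=0$. Hence the right $C$-linear map $\Lambda\to\bigoplus_{i=1}^n\Lambda/b_iV$ is injective, and $\dim\Lambda_C\le n$.
\end{proof}

If $ax-xa=1$ for some $x$, then $1\in W\cap C_\Delta(a)$: the sum in Lemma~\ref{lem:split} is no longer direct, and nothing in the last proof forces $I=0$. This is where the method stops in characteristic $0$.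

The last ingredient is pure algebra and does not involve $D$. In $\mathbb{H}$ it is the inequality $[\mathbb{C}:\mathbb{R}]\le\dim\mathbb{H}_{\mathbb{C}}$.

\begin{lemma}\label{lem:shorten}
Let $\Gamma$ be a division ring with center $k$, and let $M$ be a subfield of $\Gamma$ with $k\subseteq M$ and $n=\dim\Gamma_M<\infty$. Then $[M:k]\le n$, and $[\Gamma:k]\le n^2$.
\end{lemma}

\begin{proof}
The group $\operatorname{End}(\Gamma_M)$ of right $M$-linear endomorphisms of $\Gamma$ is a left $\Gamma$-space under $(b\cdot\varphi)(x)=b\varphi(x)$. If $e_1,\dots,e_n$ is a basis of $\Gamma_M$, then $\varphi\mapsto(\varphi(e_1),\dots,\varphi(e_n))$ is a left $\Gamma$-linear bijection onto $\Gamma^n$. So $\operatorname{End}(\Gamma_M)$ has left dimension $n$.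

Let $m_0,\dots,m_n\in M$. As $M$ is commutative, the $n+1$ maps $x\mapsto xm_i$ are right $M$-linear, so they are left dependent: there are $b_0,\dots,b_n\in\Gamma$, not all zero, with
\[
\sum_ib_ixm_i=0\qquad\text{for all }x\in\Gamma .
\]
We want such coefficients in $k$. Choose a relation with the fewest non-zero $b_i$ and multiply it on the left so that $b_j=1$ for some $j$. Let $c\in\Gamma$. Replace $x$ by $cx$ and subtract $c$ times the relation: $\sum_i(b_ic-cb_i)xm_i=0$ for all $x$. The coefficient $b_ic-cb_i$ vanishes when $b_i=0$ and when $i=j$, so by minimality all of them vanish. Thus each $b_i$ lies in $k$, and $x=1$ gives a non-trivial $k$-linear relation $\sum_ib_im_i=0$. Hence $[M:k]\le n$, and $[\Gamma:k]=n\,[M:k]\le n^2$.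
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dcl}]
Let $k=Z(\Gamma)$. By Zorn's lemma $\Gamma$ has a maximal subfield $M$. If $c\in\Gamma$ commutes with $M$, then $M$ and $c$ generate a subfield, so $c\in M$. Thus $C_\Gamma(M)=M\supseteq k$. The groups $C_D(m)$, $m\in M$, are $A$-definable, and Lemma~\ref{lem:chain} gives $m_1,\dots,m_r\in M$ with
\[
C_\Gamma(m_1,\dots,m_r)=C_\Gamma(M)=M .
\]
Put $\Delta_i=C_D(m_1,\dots,m_i)$ and $\Lambda_i=\Delta_i\cap\Gamma$ for $0\le i\le r$, so that $\Gamma=\Lambda_0\supseteq\Lambda_1\supseteq\dots\supseteq\Lambda_r=M$. Each $\Delta_i$ is an $A$-definable division subring. For $i<r$ we have $m_{i+1}\in\Lambda_i$, because $M$ is commutative, and $\Lambda_{i+1}=C_{\Lambda_i}(m_{i+1})$. By Lemma~\ref{lem:centralizer}, $\Lambda_i$ has finite right dimension over $\Lambda_{i+1}$. Right dimensions multiply in towers: if $(e_\mu)$ is a right basis of $\Lambda_0$ over $\Lambda_i$ and $(e'_\nu)$ one of $\Lambda_i$ over $\Lambda_{i+1}$, then $(e_\mu e'_\nu)$ is a right basis of $\Lambda_0$ over $\Lambda_{i+1}$. So $\dim\Gamma_M$ is finite, and Lemma~\ref{lem:shorten} gives $[\Gamma:k]<\infty$.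
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

One point remains: in characteristic $p$, Proposition~\ref{prop:findim} needs a transcendental element in the center. It is supplied by Jacobson's theorem: a division ring that is algebraic over a finite field is commutative.

\begin{proof}[Proof of Theorem~\ref{thm:weyl}]
If $D$ is commutative, then $xy-yx=0\neq1$ for all $x,y$. Conversely, assume that $xy-yx=1$ has no solution and that $u,v\in D$ do not commute. Put $t=1$ if $\operatorname{char}D=0$. If $\operatorname{char}D=p$, then $D$ is not algebraic over $\mathbb{F}_p$ by Jacobson's theorem; let $t\in D$ be transcendental over $\mathbb{F}_p$. Let $A=\{t,u,v\}$, $\Gamma=\operatorname{dcl}(A)$ and $k=Z(\Gamma)$. By Proposition~\ref{prop:dcl}, $[\Gamma:k]<\infty$. In characteristic $p$, the field $k$ contains an element transcendental over $\mathbb{F}_p$: otherwise the field $k(t)\subseteq\Gamma$, being finite over $k$, would be algebraic over $\mathbb{F}_p$, and so would be $t$. By Proposition~\ref{prop:findim}, $\Gamma$ is commutative, contrary to $u,v\in\Gamma$. This proves the equivalence. The second statement is Proposition~\ref{prop:charp}.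

Now let $D$ be weakly small and non-commutative. It satisfies (S), so there are $x,y\in D$ with $xy-yx=1$, and $\operatorname{char}D=0$. The center of $D$ contains $\mathbb{Q}$, so $X\mapsto x$, $Y\mapsto y$ defines a homomorphism $A_1(\mathbb{Q})\to D$. The relation $XY=YX+1$ moves every $Y$ to the left of every $X$, so the monomials $Y^iX^j$ span $A_1(\mathbb{Q})$. For injectivity it suffices to show that the elements $y^ix^j$ are linearly independent over $\mathbb{Q}$. Let $\delta_1(w)=xw-wx$ and $\delta_2(w)=wy-yw$. Identity \eqref{eq:comm}, applied to the pairs $(x,y)$ and $(-y,x)$, gives
\[
\delta_1(y^ix^j)=i\,y^{i-1}x^j,\qquad \delta_2(y^ix^j)=j\,y^ix^{j-1},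
\]
where the right side is $0$ for $i=0$, respectively $j=0$. Suppose that $\sum c_{ij}y^ix^j=0$ with rational $c_{ij}$, not all zero. Choose $c_{i_0j_0}\neq0$ with $i_0+j_0$ maximal and apply $\delta_1^{i_0}\delta_2^{j_0}$. Terms with $i<i_0$ or $j<j_0$ are killed, and by maximality the only other term is the one with $(i,j)=(i_0,j_0)$. We get $i_0!\,j_0!\,c_{i_0j_0}=0$, which is false in characteristic $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A weakly small division ring satisfies (S). In positive characteristic, Theorem~\ref{thm:weyl} says that $xy-yx=1$ has no solution and that $D$ is therefore commutative.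
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:findim}]
In positive characteristic, $D$ itself is commutative by the first two statements of Theorem~\ref{thm:weyl}, which assume only (S). In characteristic $0$ the claim is Proposition~\ref{prop:findim}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS} Merkurjev and Suslin, Math. USSR Izv. 21 (1983), 307--340.

\bibitem{Milliet} C\'edric Milliet, \emph{Fields and rings with few types}, arXiv:1104.0288 (2011).

\end{thebibliography}
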